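\title{The conditioned Hardy space $\mathsf h_1^c$ of a continuous filtration embeds into $L_1$}

\begin{abstract}
Let $\mathcal M$ be a finite von Neumann algebra with a filtration $(\mathcal M_t)_{0\le t\le 1}$. The conditioned column Hardy space $\mathsf h_1^c$ is the completion of $\mathcal M$ in a norm obtained as a limit, along an ultrafilter of finite partitions of $[0,1]$, of $L_1$-norms of conditioned square functions. We prove that the natural map $\mathsf h_1^c\to L_1(\mathcal M)$ is injective for every $\mathcal M$ and every filtration. The dual of $\mathsf h_1^c$ is a space $bmo^c\subset L_2(\mathcal M)$, and the main step is an approximation theorem: every element of $bmo^c$ is an $L_2$-limit of bounded elements of no larger $bmo^c$-norm. We also describe $\mathsf h_1^c$ by atoms, which shows that as a subspace of $L_1(\mathcal M)$ it does not depend on the ultrafilter.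
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Conditioned Hardy spaces of a filtration}

Throughout, $\mathcal M$ is a finite von Neumann algebra with a normal faithful trace $\tau$ such that $\tau(1)=1$, and $L_p=L_p(\mathcal M,\tau)$ carries the norm $\|x\|_p=\tau(|x|^p)^{1/p}$, where $|x|^2=x^*x$. The two examples to keep in mind are $L_\infty$ of a probability space with the expectation, and the matrix algebra $M_n$ with the normalized trace. Let $(\mathcal M_t)_{0\le t\le1}$ be an increasing family of von Neumann subalgebras that contain the unit of $\mathcal M$, with $\mathcal M_1=\mathcal M$. Such a family is called a continuous filtration because of its index set; no left or right continuity in $t$ is assumed or used. Let $\mathcal E_t$ be the $\tau$-preserving conditional expectation onto $\mathcal M_t$, and write $x_t=\mathcal E_t(x)$.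

For a finite partition $\sigma=\{0=t_0<t_1<\dots<t_n=1\}$ put $d_kx=x_{t_k}-x_{t_{k-1}}$ for $1\le k\le n$, so that $x=x_0+\sum_{k=1}^nd_kx$. The \emph{conditioned bracket} of $x\in\mathcal M$ is
\[
\langle x,x\rangle_\sigma=|x_0|^2+\sum_{k=1}^n\mathcal E_{t_{k-1}}|d_kx|^2 .
\]
In the commutative case the $k$-th term is the conditional variance of the $k$-th increment of the martingale $(x_t)$, given the information available just before it. In general one must choose between $d^*d$ and $dd^*$; the first choice is called \emph{column}, the second \emph{row}. For $1\le p\le2$ let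
\[
\|x\|_{h_p^c(\sigma)}=\|\langle x,x\rangle_\sigma^{1/2}\|_p .
\]
To remove the partition, fix an ultrafilter $\mathcal U$ on the set of finite partitions that contains $\{\sigma:\sigma\supseteq\sigma_0\}$ for every $\sigma_0$, and set
\[
\|x\|_{h_p^c}=\lim_{\sigma,\mathcal U}\|x\|_{h_p^c(\sigma)}\qquad(x\in\mathcal M).
\]
The limit exists because the numbers on the right lie in $[0,\|x\|_2]$, and it defines a seminorm (Lemma~\ref{lem:seminorm}). The \emph{conditioned column Hardy space} $\mathsf h_p^c$ is the completion of $\mathcal M$, modulo null vectors, in this seminorm.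

\begin{example}[two extreme filtrations]\label{ex:extreme}
(a) If $\mathcal M_t=\mathcal M$ for all $t$, then all $d_kx$ vanish, $\langle x,x\rangle_\sigma=|x|^2$, and $\mathsf h_p^c=L_p$.

(b) If $\mathcal M_t=\mathbb C1$ for $t<1$, then $x_t=\tau(x)1$ for $t<1$, the only nonzero increment is $d_nx=x-\tau(x)1$, and $\langle x,x\rangle_\sigma=\big(|\tau(x)|^2+\|x-\tau(x)1\|_2^2\big)1=\|x\|_2^2\,1$. So $\mathsf h_p^c=L_2$.
\end{example}

In general the norm lies between these two extremes. It is known that $\|x\|_p\le C_p\|x\|_{h_p^c}$ for $x\in\mathcal M$ and $1\le p\le2$; for $p=1$ we reprove this in Corollary~\ref{cor:dual}. Hence the only null vector is $0$, and the identity of $\mathcal M$ extends to a bounded linear map $\iota_p:\mathsf h_p^c\to L_p$. It is also known that $\iota_p$ is injective for $1<p\le2$. The question answered in this paper comes from the work of Junge and Perrin \cite{JP}: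
\begin{quote}
Is $\iota_1:\mathsf h_1^c\to L_1$ injective for every $\mathcal M$ and every filtration?
\end{quote}
Only a positive answer allows one to treat $\mathsf h_1^c$ as a space of operators. From now on $p=1$, and $N$ denotes the norm of $\mathsf h_1^c$. Injectivity of $\iota_1$ means: if $(x_n)\subset\mathcal M$ is Cauchy for $N$ and $\|x_n\|_1\to0$, then $N(x_n)\to0$. The case $p>1$ and Example~\ref{ex:extreme} suggest that this holds, but it does not follow from the fact that $N$ lies between the norms of $L_1$ and $L_2$.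

\begin{example}[a completion with a kernel]\label{ex:kernel}
On $L_\infty(0,1)$ let $\nu(f)=\|f\|_1+|\int_0^1fg|$ with $g(s)=s^{-1/4}$. Since $\|g\|_2=\sqrt2$, we have $\|f\|_1\le\nu(f)\le(1+\sqrt2)\|f\|_2$. The functions $f_\delta=\frac34\delta^{-3/4}1_{(0,\delta)}$ satisfy $\|f_\delta\|_1=\frac34\delta^{1/4}$ and $\int f_\delta g=1$. As $\delta\to0$ they are Cauchy for $\nu$ and tend to $0$ in $L_1$, while $\nu(f_\delta)\ge1$. So the completion does not inject into $L_1$.
\end{example}

In this example an unbounded $g\in L_2$ defines a continuous functional that detects a vector which no bounded function detects. The dual of $\mathsf h_1^c$ also contains unbounded elements of $L_2$, and we have to show that none of them behaves like $g$.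

\subsection{Results}

\begin{theorem}\label{thm:inj}
For every $(\mathcal M,\tau)$, every filtration $(\mathcal M_t)_{0\le t\le1}$ and every ultrafilter $\mathcal U$ as above, the map $\iota_1:\mathsf h_1^c\to L_1$ is injective.
\end{theorem}

For $y\in L_2$ define the \emph{column oscillation} and the $bmo^c$-norm, with values in $[0,\infty]$, by
\[
\omega_c(y)=\sup_{0\le t\le1}\big\|\mathcal E_t|y-y_t|^2\big\|_\infty^{1/2},\qquad
\|y\|_{bmo^c}=\max\big(\|y_0\|_\infty,\ \omega_c(y)\big),
\]
and let $bmo^c=\{y\in L_2:\|y\|_{bmo^c}<\infty\}$. Thus $\omega_c(y)^2$ is a bound, uniform in $t$, for the conditional variance at time $t$ of what remains of the martingale after $t$. In Example~\ref{ex:extreme}(a) we get $bmo^c=\mathcal M$, and in (b) $bmo^c=L_2$. The heart of the paper is the following statement, in which $\mathcal U$ does not appear.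

\begin{theorem}\label{thm:approx}
For every $y\in bmo^c$ there are $b_n\in\mathcal M$ with $\|b_n\|_{bmo^c}\le\|y\|_{bmo^c}$ and $\|b_n-y\|_2\to0$.
\end{theorem}

Once $\mathsf h_1^c$ is a subspace of $L_1$, one can ask which subspace it is. Call $a$ an \emph{atom} if either
\begin{itemize}
\item $a\in\mathcal M_0$ and $\|a\|_1\le1$ (first kind), or
\item $a\in L_2$ and, for some $t$ and some nonzero projection $e\in\mathcal M_t$, we have $\mathcal E_ta=0$, $a=ae$ and $\|a\|_2\le\tau(e)^{-1/2}$ (second kind).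
\end{itemize}

\begin{theorem}\label{thm:atoms}
Identify $\mathsf h_1^c$ with its image in $L_1$.
\begin{enumerate}
\item[(1)] The space $\mathsf h_1^c$ consists of the sums $\sum_j\lambda_ja_j$ (series in $L_1$) with $a_j$ atoms and $\sum_j|\lambda_j|<\infty$. The norm $\|x\|_{at}=\inf\sum_j|\lambda_j|$, the infimum being over all such representations of $x$, satisfies $N\le\|\cdot\|_{at}\le\frac32N$. In particular $\mathsf h_1^c$, as a subspace of $L_1$, does not depend on $\mathcal U$.
\item[(2)] For $x\in\mathsf h_1^c$,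
\[
\|x\|_{at}=\sup\{|\tau(b^*x)|:\ b\in\mathcal M,\ \|b\|_{bmo^c}\le1\}.
\]
Hence if $x_n,x\in\mathsf h_1^c$ and $x_n\to x$ weakly in $L_1$, then $\|x\|_{at}\le\liminf\|x_n\|_{at}$ and $N(x)\le\frac32\liminf N(x_n)$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:inj} is by duality. Section~\ref{sec:dual} identifies $(\mathsf h_1^c)^*$ with $bmo^c$. A vector in the kernel of $\iota_1$ is annihilated by the bounded elements of $bmo^c$, and Section~\ref{sec:reduction} uses Theorem~\ref{thm:approx} to pass to all of $bmo^c$. Section~\ref{sec:models} proves Theorem~\ref{thm:approx} in the commutative case by truncation, shows on matrices why truncation fails in general, and finds two repairs. These are carried out in Sections~\ref{sec:row} and~\ref{sec:trunc}. Theorem~\ref{thm:atoms} is proved in Section~\ref{sec:atoms}.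

\section{Tools}\label{sec:tools}

\subsection{Standard facts}

The spaces $L_p$ consist of $\tau$-measurable operators. These form a $*$-algebra $L_0$, in which all sums and products below are taken, and $L_\infty=\mathcal M$. We use the following.
\begin{itemize}
\item \emph{Norms.} Since $\tau(1)=1$, the inclusions $\mathcal M\subset L_2\subset L_p\subset L_1$ $(1\le p\le 2)$ are contractive with dense range. One has $\|a^*\|_p=\|a\|_p$, $\|ab\|_1\le\|a\|_2\|b\|_2$, and $\|ab\|_p,\|ba\|_p\le\|a\|_\infty\|b\|_p$; in these situations $\tau(ab)=\tau(ba)$. The space $L_2$ is a Hilbert space for $(a,b)\mapsto\tau(a^*b)$, and $b\mapsto\tau(b^*\,\cdot\,)$ maps $\mathcal M$ isometrically onto $L_1^*$.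
\item \emph{Order.} If $X\le Y$, then $a^*Xa\le a^*Ya$ for $a\in L_0$. If $X\in\mathcal M$ and $Y\in L_1$ are positive, then $\tau(XY)\ge0$. The relation $0\le X\le C$ means that $X\ge0$ is bounded with $\|X\|_\infty\le C$. The square root is operator monotone: $0\le X\le Y$ implies $X^{1/2}\le Y^{1/2}$.
\item \emph{Functional calculus.} Each $v\in L_0$ has a polar decomposition $v=U|v|$ with $U\in\mathcal M$ a partial isometry and $U^*U|v|=|v|$. If $v\in L_p(\mathcal M_t)$, then $U$ and all bounded Borel functions of $|v|$ lie in $\mathcal M_t$.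
\item \emph{Conditional expectations.} $\mathcal E_t$ extends to a positive contraction of $L_p$ onto $L_p(\mathcal M_t)$, $1\le p\le\infty$, with $\mathcal E_t(1)=1$, $\tau\circ\mathcal E_t=\tau$, $\mathcal E_t(x^*)=\mathcal E_t(x)^*$ and $\mathcal E_s\mathcal E_t=\mathcal E_t\mathcal E_s=\mathcal E_s$ for $s\le t$. On $L_2$ it is the orthogonal projection onto $L_2(\mathcal M_t)$. The \emph{module property} $\mathcal E_t(ab)=a\mathcal E_t(b)$, $\mathcal E_t(ba)=\mathcal E_t(b)a$ holds for $a\in\mathcal M_t$, $b\in L_1$, and by density also for $a\in L_2(\mathcal M_t)$, $b\in L_2$.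
\item \emph{Ultrafilter limits.} A family $(v_\sigma)$ in a compact Hausdorff space has a unique limit along $\mathcal U$. If $F$ is closed and $\{\sigma:v_\sigma\in F\}\in\mathcal U$, then the limit lies in $F$. The only special property of $\mathcal U$ that we use is
\begin{equation}\label{eq:cofinal}
\{\sigma:t\in\sigma\}\in\mathcal U\qquad\text{for each }t\in[0,1],
\end{equation}
which is the hypothesis on $\mathcal U$ for $\sigma_0=\{0,t,1\}$.
\end{itemize}

Given $\sigma=\{t_0<\dots<t_n\}$, elements $f_1,\dots,f_n\in L_2$ are \emph{martingale differences} if $f_j\in L_2(\mathcal M_{t_j})$ and $\mathcal E_{t_{j-1}}f_j=0$. Their adjoints are again martingale differences. They are orthogonal in $L_2$ to each other and to $L_2(\mathcal M_0)$, and this orthogonality persists under conditioning.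

\begin{lemma}\label{lem:orth}
If $f_1,\dots,f_n$ are martingale differences for $\sigma$ and $0\le m\le n$, then $\mathcal E_{t_m}|\sum_{j>m}f_j|^2=\sum_{j>m}\mathcal E_{t_m}|f_j|^2$. In particular, for $y\in L_2$,
\[
\mathcal E_{t_m}|y-y_{t_m}|^2=\sum_{j>m}\mathcal E_{t_m}|d_jy|^2 .
\]
\end{lemma}

\begin{proof}
For $m<i<j$ we have $f_i^*\in L_2(\mathcal M_{t_{j-1}})$, so $\mathcal E_{t_m}(f_i^*f_j)=\mathcal E_{t_m}\big(f_i^*\,\mathcal E_{t_{j-1}}f_j\big)=0$; taking adjoints, $\mathcal E_{t_m}(f_j^*f_i)=0$. The last formula follows since $y-y_{t_m}=\sum_{j>m}d_jy$, which uses $\mathcal M_1=\mathcal M$.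
\end{proof}

\subsection{Testing on projections}

For $a\in L_2$ put $[a]_t=\|\mathcal E_t|a|^2\|_\infty^{1/2}\in[0,\infty]$, so that $\omega_c(y)=\sup_t[y-y_t]_t$. The next lemma turns this operator quantity into a supremum of Hilbert space seminorms, and everything we need about it follows.

\begin{lemma}\label{lem:test}
Let $e$ range over the nonzero projections of $\mathcal M_t$. If $X\in L_1(\mathcal M_t)$ is positive, then $\|X\|_\infty=\sup_e\tau(eX)/\tau(e)$. If $a\in L_2$, then $[a]_t=\sup_e\|ae\|_2\,\tau(e)^{-1/2}$.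
\end{lemma}

\begin{proof}
If $X\le C$, then $\tau(e(C-X))\ge0$. Conversely, suppose $\tau(eX)\le C\tau(e)$ for all $e$, and take $e=1_{(C,\infty)}(X)\in\mathcal M_t$. Then $e(X-C)$ is positive with trace at most $0$, so it vanishes. The function $(\lambda-C)1_{(C,\infty)}(\lambda)$ is nonzero on $(C,\infty)$, so $e=0$, that is, $X\le C$. For the second claim, $\tau(e\,\mathcal E_t|a|^2)=\tau(e|a|^2)=\|ae\|_2^2$.
\end{proof}

\begin{lemma}\label{lem:br}
Let $a,b\in L_2$ and $t\in[0,1]$.
\begin{enumerate}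
\item[(a)] $[a+b]_t\le[a]_t+[b]_t$ and $[a]_t\le\|a\|_\infty$.
\item[(b)] $[a-a_t]_t\le[a-c]_t$ for every $c\in L_2(\mathcal M_t)$.
\item[(c)] Let $\mu$ be a probability measure on a compact interval, and let $\eta\mapsto A_\eta\in L_2$ and $\eta\mapsto X_\eta\in\mathcal M_t$ be norm continuous with $\mathcal E_t|A_\eta|^2\le X_\eta$. Then $[\int A_\eta\,d\mu]_t^2\le\|\int X_\eta\,d\mu\|_\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
Use Lemma~\ref{lem:test} and fix a projection $e\in\mathcal M_t$. Part (a) follows from $\|(a+b)e\|_2\le\|ae\|_2+\|be\|_2$ and $\|ae\|_2\le\|a\|_\infty\tau(e)^{1/2}$. For (b), $\mathcal E_t((a-a_t)e)=0$ while $(a_t-c)e\in L_2(\mathcal M_t)$, so these vectors are orthogonal and $\|(a-c)e\|_2\ge\|(a-a_t)e\|_2$. For (c),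
\[
\Big\|\int A_\eta e\,d\mu\Big\|_2^2\le\int\|A_\eta e\|_2^2\,d\mu\le\int\tau(eX_\eta)\,d\mu\le\Big\|\int X_\eta\,d\mu\Big\|_\infty\tau(e).\qedhere
\]
\end{proof}

By (a), $\omega_c$ is subadditive. By (b) with $c=0$ and (a), $\omega_c(y)\le\|y\|_\infty$; hence
\begin{equation}\label{eq:bdd}
\mathcal E_t|y-y_t|^2\le\|y\|_\infty^2\quad\text{and}\quad\|y\|_{bmo^c}\le\|y\|_\infty\qquad(y\in\mathcal M).
\end{equation}

\subsection{The Hardy seminorm}

\begin{lemma}\label{lem:seminorm}
For $1\le p\le2$ and each $\sigma$, $\|\cdot\|_{h_p^c(\sigma)}$ is a seminorm on $\mathcal M$ bounded by $\|\cdot\|_2$, and $\tau(\langle x,x\rangle_\sigma)=\|x\|_2^2$. Hence $N$ is a seminorm on $\mathcal M$ with $N\le\|\cdot\|_2$.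
\end{lemma}

\begin{proof}
By orthogonality, $\tau(\langle x,x\rangle_\sigma)=\|x_0\|_2^2+\sum_k\|d_kx\|_2^2=\|x\|_2^2$. So $\|\langle x,x\rangle_\sigma^{1/2}\|_p\le\|\langle x,x\rangle_\sigma^{1/2}\|_2=\|x\|_2$, where the normalization of $\tau$ is used. For the triangle inequality let $\langle x,y\rangle_\sigma=x_0^*y_0+\sum_k\mathcal E_{t_{k-1}}((d_kx)^*d_ky)$ and
\[
H=\begin{pmatrix}\langle x,x\rangle_\sigma&\langle x,y\rangle_\sigma\\ \langle y,x\rangle_\sigma&\langle y,y\rangle_\sigma\end{pmatrix}\in M_2(\mathcal M).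
\]
A matrix of the form $(a\ \ b)^*(a\ \ b)$ is positive, and $\mathcal E_t$ applied entrywise is the conditional expectation of $M_2(\mathcal M)$ onto $M_2(\mathcal M_t)$, hence positive. So $H\ge0$. If $h_1,h_2$ are the columns of $H^{1/2}$, then $H_{ij}=h_i^*h_j$. Thus $\langle x,x\rangle_\sigma=h_1^*h_1$, $\langle y,y\rangle_\sigma=h_2^*h_2$, and $\langle x+y,x+y\rangle_\sigma$, the sum of the four entries, equals $(h_1+h_2)^*(h_1+h_2)$. For a column $h$, the matrix $(h\ \ 0)$ has modulus $\operatorname{diag}((h^*h)^{1/2},0)$, so its norm in $L_p(M_2(\mathcal M),\operatorname{tr}\otimes\tau)$ is $\|(h^*h)^{1/2}\|_p$. The triangle inequality in that space gives the claim.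
\end{proof}

\section{The dual of $\mathsf h_1^c$}\label{sec:dual}

Since $N\le\|\cdot\|_2$, every continuous functional on $\mathsf h_1^c$ is given on $\mathcal M$ by an element $y\in L_2$. To find a necessary condition on $y$, we need vectors whose norm $N$ is much smaller than their $L_2$-norm. They arise from martingales that start at time $t$ and are supported, on the right, by a small projection known at time $t$.

\begin{lemma}\label{lem:local}
If $e\in\mathcal M_t$ is a projection and $z\in\mathcal M$, then $N((z-z_t)e)\le\|(z-z_t)e\|_2\,\tau(e)^{1/2}$. If $x\in\mathcal M_0$, then $N(x)=\|x\|_1$.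
\end{lemma}

\begin{proof}
Let $x=(z-z_t)e$ and let $\sigma$ contain $t=t_m$. The module property gives $x_s=(z_s-z_t)e$ for $s\ge t$; in particular $x_t=0$, and so $x_s=0$ for $s\le t$. Hence $x_0=0$, $d_kx=0$ for $k\le m$, and $d_kx=(d_kz)e$ for $k>m$. As $e\in\mathcal M_{t_{k-1}}$ for $k>m$, we get $\langle x,x\rangle_\sigma=eGe$ with $G=\sum_{k>m}\mathcal E_{t_{k-1}}|d_kz|^2$. The operator $S=(eGe)^{1/2}$ satisfies $S=Se$, so
\[
\|x\|_{h_1^c(\sigma)}=\tau(Se)\le\|S\|_2\|e\|_2=\|x\|_2\,\tau(e)^{1/2}
\]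
by Lemma~\ref{lem:seminorm}. By \eqref{eq:cofinal} the inequality passes to the limit along $\mathcal U$. If $x\in\mathcal M_0$, then $\langle x,x\rangle_\sigma=|x|^2$ for all $\sigma$.
\end{proof}

Property \eqref{eq:cofinal} cannot be dropped here: if $\mathcal M_0=\mathbb C1$ and only the partition $\{0,1\}$ were used, the norm would be $\|x\|_2$ as in Example~\ref{ex:extreme}(b), and the factor $\tau(e)^{1/2}$ would be lost.

\begin{proposition}\label{prop:nec}
For every $\varphi\in(\mathsf h_1^c)^*$ there is a unique $y\in L_2$ with $\varphi(x)=\tau(y^*x)$ for $x\in\mathcal M$, and $\|y\|_{bmo^c}\le\|\varphi\|$.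
\end{proposition}

\begin{proof}
Since $|\varphi(x)|\le\|\varphi\|\|x\|_2$ and $\mathcal M$ is dense in $L_2$, the Riesz theorem gives a unique $y$. Let $e\in\mathcal M_t$ be a projection and $z\in\mathcal M$. The vector $(z-z_t)e$ is orthogonal to $y_t\in L_2(\mathcal M_t)$, so Lemma~\ref{lem:local} gives
\[
|\tau((y-y_t)^*(z-z_t)e)|=|\varphi((z-z_t)e)|\le\|\varphi\|\,\tau(e)^{1/2}\|(z-z_t)e\|_2 .
\]
Let $z\to y$ in $L_2$. The left side tends to $\tau(|y-y_t|^2e)=\|(y-y_t)e\|_2^2$, and so $\|(y-y_t)e\|_2\le\|\varphi\|\tau(e)^{1/2}$. By Lemma~\ref{lem:test}, $\omega_c(y)\le\|\varphi\|$. Next let $y_0=U|y_0|$ and let $e\in\mathcal M_0$ be a projection. Then $Ue\in\mathcal M_0$, and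
\[
\tau(|y_0|e)=\tau(y_0^*Ue)=\tau(y^*Ue)=\varphi(Ue)\le\|\varphi\|\|Ue\|_1\le\|\varphi\|\tau(e).
\]
Lemma~\ref{lem:test} gives $\|y_0\|_\infty\le\|\varphi\|$.
\end{proof}

The condition is also sufficient. The Cauchy--Schwarz inequality applied to $\tau(y^*x)=\tau(y_0^*x_0)+\sum_k\tau((d_ky)^*d_kx)$ gives only $\|y\|_2\|x\|_2$, whereas we want $\tau(\langle x,x\rangle_\sigma^{1/2})$. So we first move a weight from $x$ to $y$. Let $w_k$ be the square root of the bracket accumulated up to step $k$. Dividing the $k$-th term $w_k^2-w_{k-1}^2$ by $w_k$ produces, for scalars, at most $2(w_k-w_{k-1})$, which telescopes. On the side of $y$ the weights increase, and summation by parts brings in the tails that $\omega_c(y)$ controls. Both computations use that $w_k$ is \emph{predictable}, that is $w_k\in\mathcal M_{t_{k-1}}$, which holds because the bracket is conditioned.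

\begin{proposition}\label{prop:suff}
If $y\in bmo^c$ and $x\in\mathcal M$, then $|\tau(y^*x)|\le\frac32\|y\|_{bmo^c}N(x)$.
\end{proposition}

\begin{proof}
Let $K=\|y\|_{bmo^c}$. Fix $\sigma$ and $\delta>0$, and put
\[
w_k=\Big(\delta+|x_0|^2+\sum_{j=1}^k\mathcal E_{t_{j-1}}|d_jx|^2\Big)^{1/2}\qquad(0\le k\le n).
\]
The $w_k$ are bounded with bounded inverses, $w_0\le w_1\le\dots\le w_n$ by operator monotonicity, $w_0\in\mathcal M_0$, and $w_k\in\mathcal M_{t_{k-1}}$ for $k\ge1$. Let $v=\tau(w_0)$ and $W=\tau(w_n)$. Since $\tau(b^*a)=\tau((bw^{1/2})^*(aw^{-1/2}))$ for each weight $w=w_k$, the Cauchy--Schwarz inequality gives $|\tau(y^*x)|^2\le IJ$ with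
\[
I=\tau(w_0^{-1}|x_0|^2)+\sum_{k\ge1}\tau(w_k^{-1}|d_kx|^2),\qquad
J=\tau(w_0|y_0|^2)+\sum_{k\ge1}\tau(w_k|d_ky|^2).
\]

\emph{The factor $I$.} The first term is $\tau(w_0^{-1}(w_0^2-\delta))\le v$. For $k\ge1$, predictability gives
\[
\tau(w_k^{-1}|d_kx|^2)=\tau(w_k^{-1}\mathcal E_{t_{k-1}}|d_kx|^2)=\tau(w_k)-\tau(w_k^{-1}w_{k-1}^2).
\]
Expanding $0\le\tau(w_k^{-1}(w_k-w_{k-1})^2)=\tau(w_k)-2\tau(w_{k-1})+\tau(w_k^{-1}w_{k-1}^2)$, we see that the right side is at most $2\tau(w_k-w_{k-1})$. Hence $I\le v+2(W-v)=2W-v$.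

\emph{The factor $J$.} Write $w_k=w_0+\sum_{j=1}^k(w_j-w_{j-1})$ and let $T_j=\sum_{k\ge j}|d_ky|^2$. Then
\[
J=\tau(w_0|y_0|^2)+\tau(w_0T_1)+\sum_{j\ge1}\tau((w_j-w_{j-1})T_j).
\]
By Lemma~\ref{lem:orth}, $\mathcal E_{t_{j-1}}T_j=\mathcal E_{t_{j-1}}|y-y_{t_{j-1}}|^2\le K^2$. Since $w_j-w_{j-1}$ is positive and lies in $\mathcal M_{t_{j-1}}$, the $j$-th term of the sum is at most $K^2\tau(w_j-w_{j-1})$. For the same reason $\tau(w_0T_1)\le K^2v$, and $\tau(w_0|y_0|^2)\le K^2v$ because $|y_0|^2\le K^2$. Hence $J\le K^2(v+v+W-v)=K^2(W+v)$.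

The numbers $2W-v$ and $W+v$ are nonnegative with sum $3W$, so their product is at most $\frac94W^2$. Therefore
\[
|\tau(y^*x)|\le\tfrac32K\,\tau\big((\langle x,x\rangle_\sigma+\delta)^{1/2}\big)\le\tfrac32K\big(\|x\|_{h_1^c(\sigma)}+\delta^{1/2}\big).
\]
Let $\delta\to0$ and take the limit along $\mathcal U$.
\end{proof}

\begin{corollary}\label{cor:dual}
We have $\|x\|_1\le\frac32N(x)$ for $x\in\mathcal M$. Each $y\in bmo^c$ defines a functional $\psi_y\in(\mathsf h_1^c)^*$ with $\psi_y(x)=\tau(y^*x)$ for $x\in\mathcal M$, every functional has this form, and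
\[
\|y\|_{bmo^c}\le\|\psi_y\|\le\tfrac32\|y\|_{bmo^c}.
\]
\end{corollary}

\begin{proof}
The first claim follows from $\|x\|_1=\sup\{|\tau(b^*x)|:\|b\|_\infty\le1\}$, \eqref{eq:bdd} and Proposition~\ref{prop:suff}. That proposition also gives $\psi_y$ and the upper bound. Proposition~\ref{prop:nec} gives the rest; for the lower bound, apply it to $\varphi=\psi_y$ and use uniqueness.
\end{proof}

\section{From approximation to injectivity}\label{sec:reduction}

We assume Theorem~\ref{thm:approx} in this section; its proof will not use anything proved here.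

\begin{lemma}\label{lem:transfer}
Let $\xi\in\mathsf h_1^c$.
\begin{enumerate}
\item[(a)] $\psi_b(\xi)=\tau(b^*\iota_1(\xi))$ for $b\in\mathcal M$.
\item[(b)] If $y\in bmo^c$ and $(b_n)$ is as in Theorem~\ref{thm:approx}, then $\psi_{b_n}(\xi)\to\psi_y(\xi)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both sides are continuous in $\xi$, the right side because $b$ is bounded, and they agree on the dense subspace $\mathcal M$.

(b) Let $K=\|y\|_{bmo^c}$. By Corollary~\ref{cor:dual}, $\|\psi_{b_n}-\psi_y\|\le3K$. For $x\in\mathcal M$,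
\[
|\psi_{b_n}(\xi)-\psi_y(\xi)|\le3K\,N(\xi-x)+\|b_n-y\|_2\|x\|_2 .
\]
Let $n\to\infty$, and then $N(\xi-x)\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:inj}]
Let $\iota_1(\xi)=0$ and $y\in bmo^c$. By Lemma~\ref{lem:transfer}, $\psi_y(\xi)=\lim_n\tau(b_n^*\iota_1(\xi))=0$. By Corollary~\ref{cor:dual}, every functional on $\mathsf h_1^c$ vanishes at $\xi$, so $\xi=0$ by the Hahn--Banach theorem.
\end{proof}

The uniform bound on $\|b_n\|_{bmo^c}$ is the whole point. In Example~\ref{ex:kernel} the function $g$ is an $L_2$-limit of bounded functions too, yet the corresponding functionals vanish at the limit of $(f_\delta)$, where the functional given by $g$ takes the value $1$.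

\section{Truncation: the commutative case and a matrix obstruction}\label{sec:models}

\subsection{The commutative case}

Let $\mathcal M=L_\infty(\Omega,\mathbb P)$ and $y\in bmo^c$. Let $h:\mathbb C\to\mathbb C$ be the nearest-point map onto the disk of radius $n$, which is $1$-Lipschitz, and let $Z=h(y)$. We cannot compute $Z_t$, but Lemma~\ref{lem:br}(b) allows us to replace it by $c=h(y_t)\in\mathcal M_t$:
\[
[Z-Z_t]_t\le[h(y)-h(y_t)]_t\le[y-y_t]_t .
\]
So $\omega_c(Z)\le\omega_c(y)$. The element $b_n=y_0+Z-Z_0$ is bounded, has $\mathcal E_0b_n=y_0$ and $b_n-\mathcal E_tb_n=Z-Z_t$, and tends to $y_0+y-y_0=y$ in $L_2$ by dominated convergence. This proves Theorem~\ref{thm:approx}, and hence Theorem~\ref{thm:inj}, in this case.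

\subsection{An operator truncation}

The step to be replaced is the pointwise inequality $|h(y)-h(y_t)|\le|y-y_t|$, since $y$ and $y_t$ need not commute. We choose a rational truncation, for which the difference has an exact formula. For $\eta>0$ and $v\in L_0$ let
\[
h_\eta(v)=v(1+\eta^2v^*v)^{-1}=(1+\eta^2vv^*)^{-1}v ;
\]
the two expressions agree because $(1+\eta^2vv^*)v=v(1+\eta^2v^*v)$. With $g_\eta(s)=\eta s/(1+\eta^2s^2)\in[0,\frac12]$ for $s\ge0$, we have
\begin{equation}\label{eq:g}
|\eta h_\eta(v)|^2=g_\eta(|v|)^2,\qquad\text{so}\qquad\|\eta h_\eta(v)\|_\infty\le\tfrac12 .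
\end{equation}

\begin{lemma}\label{lem:diff}
Let $u,w\in L_0$, $P_\eta=(1+\eta^2uu^*)^{-1}$ and $Q_\eta=(1+\eta^2w^*w)^{-1}$. Then $h_\eta(u)-h_\eta(w)=A_\eta-B_\eta$ with
\[
A_\eta=P_\eta(u-w)Q_\eta,\qquad B_\eta=\eta h_\eta(u)\,(u-w)^*\,\eta h_\eta(w).
\]
\end{lemma}

\begin{proof}
Since $h_\eta(u)=P_\eta u$ and $h_\eta(w)=wQ_\eta$,
\[
h_\eta(u)-h_\eta(w)=P_\eta\big[u(1+\eta^2w^*w)-(1+\eta^2uu^*)w\big]Q_\eta ,
\]
and the expression in brackets equals $(u-w)-\eta^2u(u-w)^*w$.
\end{proof}

We shall take $w=u_t$. The term $A_\eta$ is harmless: on the left of $u-u_t$ stands a contraction, on the right an element of $\mathcal M_t$. The term $B_\eta$ contains $(u-u_t)^*$, and it is governed by the \emph{row oscillation}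
\[
\omega_r(u)=\omega_c(u^*)=\sup_t\|\mathcal E_t((u-u_t)(u-u_t)^*)\|_\infty^{1/2},
\]
about which the $bmo^c$-norm gives no information. Some dependence on the adjoint is to be expected of any truncation, since a bounded nonconstant function on $\mathbb C$ is not holomorphic. The following example shows that the term $B_\eta$ does real damage.

\begin{example}\label{ex:matrix}
Let $\mathcal M=M_n$ with $n\ge2$ and matrix units $e_{ij}$, and let $\mathcal M_t$ be the diagonal algebra for $t<1$; then $\mathcal E_t=\mathcal E$ keeps the diagonal of a matrix. Let $r=\sum_{j=2}^ne_{1j}$. Then $\mathcal Er=0$, $r^2=0$, $\mathcal E(r^*r)=\sum_{j\ge2}e_{jj}$ and $rr^*=(n-1)e_{11}$, so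
\[
\omega_c(r)=1,\qquad\omega_r(r)=\sqrt{n-1}.
\]
Take $u=\eta^{-1}+r$ and $w=\mathcal Eu=\eta^{-1}$, so that $\omega_c(u)=1$. Here $Q_\eta=\eta h_\eta(w)=\frac12$, while $P_\eta=(1+(1+\eta r)(1+\eta r)^*)^{-1}$ and $\eta h_\eta(u)=P_\eta(1+\eta r)$ tend to $\frac12$ as $\eta\to0$. Lemma~\ref{lem:diff} gives
\[
h_\eta(\eta^{-1}+r)-\tfrac1{2\eta}\ \longrightarrow\ \tfrac14(r-r^*)\qquad(\eta\to0).
\]
Now $|r-r^*|^2=r^*r+rr^*$ has diagonal $(n-1)e_{11}+\sum_{j\ge2}e_{jj}$. Since $\omega_c$ ignores scalars and is norm continuous, $\omega_c(h_\eta(\eta^{-1}+r))\to\frac14\sqrt{n-1}$. So no inequality $\omega_c(h_\eta(u))\le C\omega_c(u)$ holds with a universal constant $C$.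
\end{example}

\subsection{Two repairs}

The example also shows what to do. Fix $\lambda>0$, let $u=\lambda+r$ and $w=\lambda$, and let $\eta$ vary. Then $B_\eta=g_\eta(\lambda)\,\eta h_\eta(u)\,r^*$, and $g_\eta(\lambda)\le\min(\eta\lambda,(\eta\lambda)^{-1})$ is small unless $\eta$ is comparable to $1/\lambda$. In general $|u_t|$ has spectrum at all scales, so no single $\eta$ is good for all of it. But each spectral value spoils only a bounded window on the scale of $\log\eta$: substituting $\rho=\eta s$,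
\begin{equation}\label{eq:mass}
\int_0^\infty g_\eta(s)^2\,\frac{d\eta}\eta=\int_0^\infty\frac{\rho\,d\rho}{(1+\rho^2)^2}=\frac12\qquad(s>0).
\end{equation}
\emph{First repair:} average $h_\eta$ over a long interval of $\log\eta$. The contribution of $B_\eta$ becomes a small multiple of $\omega_r(u)$.

This is useless if $\omega_r(u)=\infty$, which does occur: in the direct sum of the algebras of Example~\ref{ex:matrix} over $n\ge2$, with weights $2^{1-n}$ in the trace, the element whose components are the matrices $r$ has $\omega_c=1$ and $\omega_r=\infty$. \emph{Second repair:} before truncating, multiply increments on the left by a contraction that is small where the row bracket is large. For $r$ take $a=(1+\varepsilon\mathcal E(rr^*))^{-1}$. Then $ar=(1+\varepsilon(n-1))^{-1}r$, so $\omega_c(ar)\le1$ and $\omega_r(ar)^2=(n-1)(1+\varepsilon(n-1))^{-2}\le1/\varepsilon$ uniformly in $n$. The second repair has to be performed first.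

\section{Damping the row oscillation}\label{sec:row}

\begin{proposition}\label{prop:row}
Let $y\in L_2$ with $\omega_c(y)\le K<\infty$. There are $y^\varepsilon\in L_2$, $\varepsilon>0$, with $\omega_c(y^\varepsilon)\le K$, $\omega_r(y^\varepsilon)\le\varepsilon^{-1/2}$ and $\|y^\varepsilon-y\|_2\to0$ as $\varepsilon\to0$.
\end{proposition}

We construct an approximant for each partition and pass to a weak limit. Fix $\sigma$, write $d_j=d_jy$, and let $s_0=0$ and
\[
s_j=\sum_{i=1}^j\mathcal E_{t_{i-1}}(d_id_i^*)\in L_1(\mathcal M_{t_{j-1}})\qquad(1\le j\le n)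
\]
be the accumulated row bracket. We replace $d_j$ by $a_jd_j$ with $a_j\in\mathcal M_{t_{j-1}}$ and $0\le a_j\le1$. Predictability preserves the martingale difference property, and multiplication on the left cannot increase column squares, as $d_j^*a_j^2d_j\le d_j^*d_j$. For commuting operators one could stop the martingale, taking $a_j=1_{[0,1/\varepsilon]}(s_j)$; these projections decrease, and $\sum_ja_j(s_j-s_{j-1})\le1/\varepsilon$. For operators, spectral projections of an increasing sequence need not decrease: for $\left(\begin{smallmatrix}2&0\\0&0\end{smallmatrix}\right)\le\left(\begin{smallmatrix}5/2&1/2\\1/2&1/2\end{smallmatrix}\right)$, whose eigenvalues are $2,0$ and $(3\pm\sqrt5)/2$, the spectral projections for $[0,1]$ have rank one and different ranges. Inverses do decrease, and the scalar inequality $(\beta-\alpha)/\beta^2\le1/\alpha-1/\beta$ has an operator form that telescopes.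

\begin{lemma}\label{lem:inv}
If $A,B\in L_1$ and $1\le A\le B$, then $0\le B^{-1}(B-A)B^{-1}\le A^{-1}-B^{-1}$.
\end{lemma}

\begin{proof}
The left inequality holds since $B-A\ge0$. Expanding,
\[
0\le|A^{-1/2}-A^{1/2}B^{-1}|^2=A^{-1}-2B^{-1}+B^{-1}AB^{-1},
\]
so $B^{-1}(B-A)B^{-1}=B^{-1}-B^{-1}AB^{-1}\le A^{-1}-B^{-1}$.
\end{proof}

Since the limit in $\sigma$ is taken before $\varepsilon\to0$, the approximation must be uniform in $\sigma$. This amounts to uniform integrability of the brackets $s_n$, which we obtain from an $L_2$-bound for the brackets of bounded elements.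

\begin{lemma}\label{lem:L2}
For $z\in\mathcal M$ and every $\sigma$, $\big\|\sum_{j=1}^n\mathcal E_{t_{j-1}}|d_jz|^2\big\|_2\le\sqrt2\,\|z\|_\infty^2$.
\end{lemma}

\begin{proof}
Let $\alpha_j=\mathcal E_{t_{j-1}}|d_jz|^2\in\mathcal M_{t_{j-1}}$. For $j\ge i$ we have $\tau(\alpha_i\alpha_j)=\tau(\alpha_i\mathcal E_{t_{i-1}}|d_jz|^2)\ge0$. By Lemma~\ref{lem:orth} and \eqref{eq:bdd},
\[
\tau\Big(\Big(\sum_j\alpha_j\Big)^2\Big)\le2\sum_i\sum_{j\ge i}\tau(\alpha_i\alpha_j)=2\sum_i\tau\big(\alpha_i\,\mathcal E_{t_{i-1}}|z-z_{t_{i-1}}|^2\big)\le2\|z\|_\infty^2\sum_i\tau(\alpha_i),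
\]
and $\sum_i\tau(\alpha_i)\le\|z\|_2^2\le\|z\|_\infty^2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:row}]
Fix $\varepsilon>0$ and $\sigma$. With $s_j$ as above let
\[
a_j=(1+\varepsilon s_j)^{-1}\quad(0\le j\le n),\qquad y^{\sigma,\varepsilon}=y_0+\sum_{j=1}^na_jd_j .
\]
For $j\ge1$, $a_j\in\mathcal M_{t_{j-1}}$, so $\mathcal E_{t_{j-1}}(a_jd_j)=a_j\mathcal E_{t_{j-1}}d_j=0$ and the $a_jd_j$ are martingale differences. Lemma~\ref{lem:inv} with $A=1+\varepsilon s_{j-1}$ and $B=1+\varepsilon s_j$ reads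
\begin{equation}\label{eq:tele}
0\le a_j(s_j-s_{j-1})a_j\le\varepsilon^{-1}(a_{j-1}-a_j),
\end{equation}
and in particular $1=a_0\ge a_1\ge\dots\ge a_n\ge0$.

\emph{Bounds at a time $t=t_m\in\sigma$.} Let $D=y^{\sigma,\varepsilon}-\mathcal E_ty^{\sigma,\varepsilon}=\sum_{j>m}a_jd_j$. Lemma~\ref{lem:orth}, used twice, gives
\[
\mathcal E_t|D|^2=\sum_{j>m}\mathcal E_t(d_j^*a_j^2d_j)\le\sum_{j>m}\mathcal E_t|d_j|^2=\mathcal E_t|y-y_t|^2\le K^2 .
\]
For the adjoints, $\mathcal E_{t_{j-1}}(a_jd_jd_j^*a_j)=a_j(s_j-s_{j-1})a_j$ by the module property. So Lemma~\ref{lem:orth} and \eqref{eq:tele} give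
\[
\mathcal E_t|D^*|^2=\sum_{j>m}\mathcal E_t\big(a_j(s_j-s_{j-1})a_j\big)\le\varepsilon^{-1}\mathcal E_t(a_m-a_n)\le\varepsilon^{-1}.
\]

\emph{Distance to $y$.} The elements $(1-a_j)d_j$ are orthogonal, and $(1-a_j)^2\le1-a_j\le1-a_n$. Hence
\[
\|y-y^{\sigma,\varepsilon}\|_2^2=\sum_j\tau\big((1-a_j)^2d_jd_j^*\big)=\sum_j\tau\big((1-a_j)^2(s_j-s_{j-1})\big)\le\tau\big((1-a_n)s_n\big).
\]
The factor $1-a_n$ is small in $L_2$: from $0\le1-a_n\le1$ and $1-(1+\varepsilon\lambda)^{-1}\le\varepsilon\lambda$,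
\[
\|1-a_n\|_2^2\le\tau(1-a_n)\le\varepsilon\tau(s_n)\le\varepsilon\|y\|_2^2 .
\]
But $s_n$ is only in $L_1$, so we split it. Let $z\in\mathcal M$. We have $d_j^*=d_j(y^*)=d_jz+d_j(y^*-z)$, and $|a+b|^2\le2|a|^2+2|b|^2$ because the difference is $|a-b|^2$. Thus $s_n\le2S'+2S''$ with
\[
S'=\sum_j\mathcal E_{t_{j-1}}|d_jz|^2,\qquad S''=\sum_j\mathcal E_{t_{j-1}}|d_j(y^*-z)|^2 .
\]
Here $\|S'\|_2\le\sqrt2\|z\|_\infty^2$ by Lemma~\ref{lem:L2}, and $\tau(S'')\le\|y^*-z\|_2^2$ by orthogonality. Therefore
\begin{equation}\label{eq:rho}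
\|y-y^{\sigma,\varepsilon}\|_2^2\le2\|1-a_n\|_2\|S'\|_2+2\tau(S'')\le2\sqrt{2\varepsilon}\,\|y\|_2\|z\|_\infty^2+2\|y^*-z\|_2^2 ,
\end{equation}
and the right side does not depend on $\sigma$.

\emph{The limit in $\sigma$.} We have $\|y^{\sigma,\varepsilon}\|_2^2=\|y_0\|_2^2+\sum_j\|a_jd_j\|_2^2\le\|y\|_2^2$, and closed balls of $L_2$ are weakly compact. Let $y^\varepsilon$ be the weak limit of $y^{\sigma,\varepsilon}$ along $\mathcal U$. The bound \eqref{eq:rho} describes a closed ball, so it passes to $y^\varepsilon$ for each $z$. Hence $\limsup_{\varepsilon\to0}\|y-y^\varepsilon\|_2^2\le2\|y^*-z\|_2^2$, and the density of $\mathcal M$ in $L_2$ gives $y^\varepsilon\to y$. Fix $t$, and let $F_t$ be the set of $v\in L_2$ with $[v-v_t]_t\le K$ and $[(v-v_t)^*]_t\le\varepsilon^{-1/2}$. By Lemma~\ref{lem:test}, $F_t$ is defined by the conditions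
\[
\|(v-v_t)e\|_2\le K\tau(e)^{1/2},\qquad\|e(v-v_t)\|_2\le\varepsilon^{-1/2}\tau(e)^{1/2}
\]
for all projections $e\in\mathcal M_t$. Each says that the image of $v$ under a bounded linear map lies in a closed ball, so $F_t$ is weakly closed. Since $y^{\sigma,\varepsilon}\in F_t$ whenever $t\in\sigma$, property \eqref{eq:cofinal} gives $y^\varepsilon\in F_t$. This holds for every $t$.
\end{proof}

\section{Averaged truncation}\label{sec:trunc}

\begin{proposition}\label{prop:trunc}
Let $u\in L_2$ with $\omega_c(u)\le K<\infty$ and $\omega_r(u)\le R<\infty$. There are $Z_\theta\in\mathcal M$, $0<\theta<1$, with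
\[
\omega_c(Z_\theta)\le K+R\,\big(8\log(1/\theta)\big)^{-1/2}\qquad\text{and}\qquad\|Z_\theta-u\|_2\to0\ \text{ as }\theta\to0 .
\]
\end{proposition}

\begin{proof}
We need an interval of values of $\eta$ that tends to $0$, so that $h_\eta(u)\to u$, and whose logarithmic length tends to infinity, so that \eqref{eq:mass} gives a gain. Let $\mu_\theta$ be the probability measure $d\eta/(\eta\log(1/\theta))$ on $[\theta^2,\theta]$.

\emph{Continuity in $\eta$.} Let $p_\eta(s)=(1+\eta^2s^2)^{-1}$. For $\eta,\eta'\in[\theta^2,\theta]$, $s\ge0$ and $i=0,1$,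
\[
|s^ip_\eta(s)-s^ip_{\eta'}(s)|=s^{i+2}p_\eta(s)p_{\eta'}(s)\,|\eta^2-\eta'^2|\le\frac{s^{i+2}}{(1+\theta^4s^2)^2}\,|\eta^2-\eta'^2|\le\theta^{-6}|\eta^2-\eta'^2| ,
\]
because $\rho^{i+2}\le(1+\rho^2)^2$ for $\rho=\theta^2s$. For $v=U|v|$ we have $(1+\eta^2v^*v)^{-1}=p_\eta(|v|)$ and $h_\eta(v)=U|v|p_\eta(|v|)$, so both are norm continuous in $\eta\in[\theta^2,\theta]$. We may therefore define
\[
Z_\theta=\int h_\eta(u)\,d\mu_\theta(\eta)\in\mathcal M .
\]

\emph{Convergence.} We have $\|u-h_\eta(u)\|_2=\||u|(1-p_\eta(|u|))\|_2$. As $\eta\downarrow0$, the function $s(1-p_\eta(s))$ decreases to $0$ and is dominated by $s$, so this norm decreases to $0$ by dominated convergence for the spectral distribution of $|u|\in L_2$. Hence $\|Z_\theta-u\|_2\le\|u-h_\theta(u)\|_2\to0$.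

\emph{Oscillation.} Fix $t$, let $w=u_t$, and use the notation of Lemma~\ref{lem:diff}. Then $Q_\eta$ and $h_\eta(w)$ lie in $\mathcal M_t$, and $A_\eta,B_\eta$ are continuous in $\eta$ with values in $L_2$. From $P_\eta^2\le1$ and the module property,
\[
\mathcal E_t|A_\eta|^2\le\mathcal E_t\big(Q_\eta|u-w|^2Q_\eta\big)=Q_\eta\,\mathcal E_t|u-w|^2\,Q_\eta\le K^2Q_\eta^2\le K^2 .
\]
From $|\eta h_\eta(u)|^2\le\frac14$, the module property, the row hypothesis and \eqref{eq:g},
\[
\mathcal E_t|B_\eta|^2\le\tfrac14\,(\eta h_\eta(w))^*\,\mathcal E_t\big((u-w)(u-w)^*\big)\,\eta h_\eta(w)\le\tfrac{R^2}4\,g_\eta(|w|)^2 .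
\]
It is important to keep the last bound as an operator and to integrate before taking the norm: all the $g_\eta(|w|)^2$ are functions of the same operator $|w|$. The map $\eta\mapsto g_\eta^2$ is continuous for the supremum norm on $[0,\infty)$, and the functional calculus is linear and contractive for that norm. So $\int g_\eta(|w|)^2d\mu_\theta=G(|w|)$ with $G(s)=\int g_\eta(s)^2d\mu_\theta(\eta)$, and $0\le G\le(2\log(1/\theta))^{-1}$ by \eqref{eq:mass} and $G(0)=0$. Lemma~\ref{lem:br}(c) gives
\[
\Big[\int A_\eta\,d\mu_\theta\Big]_t\le K,\qquad\Big[\int B_\eta\,d\mu_\theta\Big]_t\le\frac R{(8\log(1/\theta))^{1/2}} .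
\]
As in the commutative case we compare $\mathcal E_tZ_\theta$ with $c=\int h_\eta(w)\,d\mu_\theta\in\mathcal M_t$. By Lemma~\ref{lem:diff}, $Z_\theta-c=\int A_\eta\,d\mu_\theta-\int B_\eta\,d\mu_\theta$, and Lemma~\ref{lem:br}(b) and (a) give $[Z_\theta-\mathcal E_tZ_\theta]_t\le K+R(8\log(1/\theta))^{-1/2}$. Neither $Z_\theta$ nor the bound depends on $t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:approx}]
Let $K=\|y\|_{bmo^c}$. If $K=0$, then $y_0=0$ and $\|y-y_0\|_2^2=\tau(\mathcal E_0|y-y_0|^2)=0$, so $b_n=0$ will do. Let $K>0$. Take $y^\varepsilon$ from Proposition~\ref{prop:row}, and apply Proposition~\ref{prop:trunc} to $u=y^\varepsilon$ with $R=\varepsilon^{-1/2}$. This gives $Z_\theta\in\mathcal M$ with $\omega_c(Z_\theta)\le K_\theta:=K+(8\varepsilon\log(1/\theta))^{-1/2}$. It remains to restore the initial value and to rescale. Since $\|y_0\|_\infty\le K$,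
\[
b_{\varepsilon,\theta}=\frac K{K_\theta}\big(y_0+Z_\theta-\mathcal E_0Z_\theta\big)\in\mathcal M .
\]
We have $\mathcal E_0b_{\varepsilon,\theta}=\frac K{K_\theta}y_0$ and $b_{\varepsilon,\theta}-\mathcal E_tb_{\varepsilon,\theta}=\frac K{K_\theta}(Z_\theta-\mathcal E_tZ_\theta)$, so $\|b_{\varepsilon,\theta}\|_{bmo^c}\le K$. For fixed $\varepsilon$, as $\theta\to0$, $K_\theta\to K$ and $b_{\varepsilon,\theta}\to y_0+y^\varepsilon-\mathcal E_0y^\varepsilon$ in $L_2$. As $\varepsilon\to0$ these limits tend to $y_0+y-y_0=y$. Take $\varepsilon_n=1/n$, and then $\theta_n$ so small that $b_n=b_{\varepsilon_n,\theta_n}$ is within $1/n$ of its limit.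
\end{proof}

This also completes the proof of Theorem~\ref{thm:inj}.

\section{Atoms}\label{sec:atoms}

The proof of Proposition~\ref{prop:nec} tested a functional only on multiples of atoms. So the atoms norm the dual of $\mathsf h_1^c$, and a norming set generates the space. We use this principle in the following standard form.

\begin{lemma}\label{lem:closed}
Let $T:X\to Y$ be a bounded operator between Banach spaces with $\|T^*\psi\|\ge c\|\psi\|$ for some $c>0$ and all $\psi\in Y^*$. Then $T$ is onto, and for $\xi\in Y$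
\[
\inf\{\|\lambda\|:T\lambda=\xi\}=\sup\{|\psi(\xi)|:\psi\in Y^*,\ \|T^*\psi\|\le1\}.
\]
\end{lemma}

\begin{proof}
Surjectivity is the closed range theorem. By the open mapping theorem $T$ induces an isomorphism $X/\ker T\to Y$, so the functionals on $X$ that vanish on $\ker T$ are exactly the $T^*\psi$. The infimum is the norm in $X/\ker T$ of the class of any $\lambda$ with $T\lambda=\xi$, and the dual of $X/\ker T$ is isometrically the annihilator of $\ker T$. Since $(T^*\psi)(\lambda)=\psi(\xi)$, the formula follows.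
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:atoms}]
Since $N\le\|\cdot\|_2$, the identity of $\mathcal M$ extends to a contraction $L_2\to\mathsf h_1^c$. By density and continuity, its composition with $\iota_1$ is the inclusion $L_2\subset L_1$, and $\psi_y(a)=\tau(y^*a)$ for $a\in L_2$ and $y\in bmo^c$. In particular atoms belong to $\mathsf h_1^c$.

\emph{Atoms have $N(a)\le1$.} For the first kind this is Lemma~\ref{lem:local}. For the second kind, with $t$ and $e$ as in the definition, let $z\in\mathcal M$ tend to $a$ in $L_2$. Then $(z-z_t)e\to(a-a_t)e=a$ in $L_2$, hence in $\mathsf h_1^c$, and Lemma~\ref{lem:local} gives $N(a)\le\|a\|_2\tau(e)^{1/2}\le1$. Let $\mathcal A$ be the set of atoms. Then $T:\ell_1(\mathcal A)\to\mathsf h_1^c$, $T\lambda=\sum_a\lambda_aa$, is a contraction, and $\|T^*\psi\|=\sup_{a\in\mathcal A}|\psi(a)|$.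

\emph{Atoms compute the $bmo^c$-norm.} Let $y\in bmo^c$. For atoms of the first kind $\tau(y^*a)=\tau(y_0^*a)$, and the supremum of the modulus is $\|y_0\|_\infty$ because $\mathcal M_0$ is dense in $L_1(\mathcal M_0)$ and $L_1(\mathcal M_0)^*=\mathcal M_0$. For an atom of the second kind with data $t,e$, we use $\mathcal E_ta=0$ and $a=ae$:
\[
|\tau(y^*a)|=|\tau((y-y_t)^*ae)|=|\tau(((y-y_t)e)^*a)|\le\|(y-y_t)e\|_2\,\tau(e)^{-1/2}.
\]
Equality holds for some atom with these data: if $f=(y-y_t)e\ne0$ take $a=f\,\|f\|_2^{-1}\tau(e)^{-1/2}$, and otherwise $a=0$. By Lemma~\ref{lem:test} the supremum over $e$ is $[y-y_t]_t$, and the supremum over $t$ is $\omega_c(y)$. Thus $\|T^*\psi_y\|=\|y\|_{bmo^c}\ge\frac23\|\psi_y\|$ by Corollary~\ref{cor:dual}.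

\emph{Part (1).} By Lemma~\ref{lem:closed}, $T$ is onto and
\begin{equation}\label{eq:quot}
q(\xi):=\inf\{\|\lambda\|_1:T\lambda=\xi\}=\sup\{|\psi_y(\xi)|:\|y\|_{bmo^c}\le1\}.
\end{equation}
Since $T$ is a contraction, $N\le q$; since $\|\psi_y\|\le\frac32\|y\|_{bmo^c}$, $q\le\frac32N$. We must compare $q$, defined by series in $\mathsf h_1^c$, with $\|\cdot\|_{at}$, defined by series in $L_1$; this is where Theorem~\ref{thm:inj} enters. A series $\sum_j\lambda_ja_j$ of atoms with $\sum_j|\lambda_j|<\infty$ converges absolutely in $\mathsf h_1^c$ to some $\xi'$, and $\iota_1(\xi')$ is its sum in $L_1$. So every such sum lies in the image of $\iota_1$, and if the sum is $\iota_1(\xi)$, then $\xi'=\xi$ by injectivity. Grouping repeated atoms does not increase $\sum_j|\lambda_j|$, so $q(\xi)\le\sum_j|\lambda_j|$. Conversely, each $\lambda\in\ell_1(\mathcal A)$ has countable support and gives such a series with sum $\iota_1(T\lambda)$. Hence $\|\cdot\|_{at}=q$, and the image of $\iota_1$ is the set of atomic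 sums. The definition of an atom does not involve $\mathcal U$.

\emph{Part (2).} If $\|y\|_{bmo^c}\le1$, Lemma~\ref{lem:transfer} gives $\psi_y(\xi)=\lim_n\tau(b_n^*\iota_1(\xi))$ with $b_n\in\mathcal M$ and $\|b_n\|_{bmo^c}\le1$. So the supremum in \eqref{eq:quot} is unchanged when $y$ is restricted to $\mathcal M$, which is the stated formula. If $x_n\to x$ weakly in $L_1$, then for each $b\in\mathcal M$ with $\|b\|_{bmo^c}\le1$ we have $|\tau(b^*x)|=\lim|\tau(b^*x_n)|\le\liminf\|x_n\|_{at}$. Taking the supremum over $b$ and using (1),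
\[
N(x)\le\|x\|_{at}\le\liminf\|x_n\|_{at}\le\tfrac32\liminf N(x_n).\qedhere
\]
\end{proof}

\begin{thebibliography}{1}
\bibitem{JP} Marius Junge and Mathilde Perrin, \emph{Theory of $H_p$-spaces for continuous filtrations in von Neumann algebras}, arXiv:1301.2071 (2013).
\end{thebibliography}
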